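# Annealed Lyapunov exponents of the parabolic Anderson model in a voter medium: failure of convexity in the diffusion constant

## 1. Walkers, voters, lineages and Lyapunov exponents

Throughout, $|\cdot|$ is the $\ell^1$-norm on $\mathbb Z^d$, and $x\sim y$ means $|x-y|=1$. The letter $C$ denotes a finite positive constant that may change from line to line; its dependence on parameters is stated where it matters.

**Definition 1 (the equation).** Let $\kappa\in[0,\infty)$ (diffusion constant) and $\gamma\in(0,\infty)$ (coupling constant). Given a random potential $\xi=(\xi(x,t))_{x\in\mathbb Z^d,t\ge0}$, consider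
$$\frac{\partial}{\partial t}u(x,t)=\kappa\Delta u(x,t)+\gamma\,\xi(x,t)\,u(x,t),\qquad u(x,0)=1,$$
where $\Delta f(x)=\sum_{y:\,y\sim x}[f(y)-f(x)]$ is the discrete Laplacian.

*Example.* If $\xi\equiv1$, then $u(x,t)=e^{\gamma t}$ for every $\kappa$. If $\kappa=0$, the sites decouple and $u(x,t)=\exp(\gamma\int_0^t\xi(x,s)\,ds)$.

**Definition 2 (the symmetric voter model).** Let $p(\cdot,\cdot)$ be the transition kernel of an irreducible symmetric random walk on $\mathbb Z^d$ with $p(x,y)=p(0,y-x)$. The potential takes values in $\{0,1\}^{\mathbb Z^d}$. Each site $x$ adopts the state of site $y$ at rate $p(x,y)$, so $\xi(x)$ flips at rate $\sum_yp(x,y)1\{\xi(y)\ne\xi(x)\}$. The model starts either from $\nu_\rho$, the Bernoulli product measure with density $\rho\in(0,1)$, or from $\mu_\rho$, the equilibrium measure with density $\rho$.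

*Example.* For the simple random walk (SRW) kernel $p(x,y)=\frac1{2d}1\{x\sim y\}$, a site flips at a rate equal to the fraction of its neighbors that disagree with it. A site that agrees with all its neighbors cannot flip.

**Definition 3 (lineages).** Fix a horizon $t$. *Dual time* $s$ means voter time $t-s$. Starting from site $x$ at dual time $s$, follow the state backward in voter time: stay at $x$ until the most recent adoption at $x$, move to the site $y$ that was copied, and so on. This path is the *lineage* started at $(x,s)$.

Adoptions "$x$ copies $y$" form independent Poisson processes with rates $p(x,y)$, and a time-reversed Poisson process is Poisson. So a lineage is a rate-1 random walk with kernel $p(\cdot,\cdot)$; lineages at distinct sites use disjoint Poisson processes and jump independently; lineages at the same site use the same ones and stay together forever. Such a family is a *coalescing system*. By construction,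
$$\xi(x,t-s)=\xi_0\big(\text{position at dual time }t\text{ of the lineage started at }(x,s)\big).\tag{1}$$
If $\xi_0\sim\nu_\rho$, the $\xi_0$-values of distinct lineages at dual time $t$ are i.i.d. Bernoulli($\rho$). Two starting points are in the same *class* at time $t$ if their lineages have met by then. The coalescing system does not know $t$ and can be run forever; then we speak of *eventual classes*.

*Example.* Take the SRW kernel and the points $(0,0)$ and $(0,s)$. With probability $e^{-s}$ the first lineage has not jumped by time $s$, and then the two points are in the same class. So their class is common with probability at least $e^{-s}$.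

**Definition 4 (Lyapunov exponents).** For $p\in\mathbb N$,
$$\lambda_p(\kappa)=\lim_{t\to\infty}\frac1{pt}\log\mathbb E\big(u(0,t)^p\big),$$
the expectation being over the voter model. (The number $p$ and the kernel $p(\cdot,\cdot)$ share a letter; the kernel always carries its arguments.)

*Example.* Replace the medium by a single Bernoulli($\rho$) variable common to all space-time points: then $\mathbb E(u^p)=\rho e^{p\gamma t}+1-\rho$ and the exponent is $\gamma$. Replace it by its mean $\rho$: then $u=e^{\rho\gamma t}$ and the exponent is $\rho\gamma$.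

The Feynman–Kac formula turns the $p$-th moment into an expectation over walkers. Let $X^1,\dots,X^p$ be independent walks from $0$ with generator $\kappa\Delta$ (each jumps to each of its $2d$ neighbors at rate $\kappa$), independent of $\xi$. From now on $\mathbb E$ also averages over them. Then
$$\mathbb E\big(u(0,t)^p\big)=\mathbb E\exp\Big(\gamma\sum_{q=1}^p\int_0^t\xi(X^q_s,t-s)\,ds\Big).\tag{2}$$
The walker at its time $s$ reads the medium at voter time $t-s$, so walker time is dual time: the walker at time $s$ launches a lineage from $(X^q_s,s)$.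

The following facts are known and are used as given.

- (a) For all $d\ge1$, $\kappa\in[0,\infty)$, $\rho\in(0,1)$, $\gamma\in(0,\infty)$, $p\in\mathbb N$, the limit $\lambda_p(\kappa)$ exists, is finite, and is the same for both starting measures. Moreover $\kappa\mapsto\lambda_p(\kappa)$ is continuous on $[0,\infty)$.
- (b) Let $p(\cdot,\cdot)$ have finite variance. If $1\le d\le4$, then $\lambda_p(\kappa)=\gamma$ for all $\kappa$. If $d\ge5$, then $\rho\gamma<\lambda_p(\kappa)<\gamma$ for all $\kappa$.
- (c) If $p(\cdot,\cdot)$ has finite variance and $d\ge5$, then $p\mapsto\lambda_p(0)$ is strictly increasing.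

By (a) we always start $\xi$ from $\nu_\rho$.

Now the problem, from J. Gaertner, F. den Hollander, G. Maillard, "Intermittency on catalysts", arXiv:0706.1171 (2007). Let $d\ge5$ and let $p(\cdot,\cdot)$ have finite variance. Faster walkers should profit less from the clusters of 1's. Is it true that on $[0,\infty)$ the map $\kappa\mapsto\lambda_p(\kappa)$ is strictly decreasing and convex, with $\lim_{\kappa\to\infty}\lambda_p(\kappa)=\rho\gamma$?

The statement is false, because convexity fails. Write $\varepsilon=1-\rho$, $D=2d$, $\mu=D\kappa$ (the total jump rate of a walker).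

**Theorem 1.** Let $p(x,y)=\frac1{2d}1\{|x-y|=1\}$. Let $p\in\mathbb N$ and $0<\mu_1<\mu_2<\mu_3$ ($\mu_1=0$ is allowed if $p=1$), and put $\kappa_i=\mu_i/(2d)$. There is $d_*$, depending only on the $\mu_i$, such that for every $d\ge d_*$ there are $\gamma_0<\infty$, $\rho_0<1$ such that for all $\gamma\ge\gamma_0$ and $\rho\in[\rho_0,1)$,
$$\lambda_p(\kappa_2)>\tfrac{\mu_3-\mu_2}{\mu_3-\mu_1}\lambda_p(\kappa_1)+\tfrac{\mu_2-\mu_1}{\mu_3-\mu_1}\lambda_p(\kappa_3).$$
So $\lambda_p$ is not convex.

**Theorem 2.** For all $d\ge5$, every irreducible symmetric finite-variance kernel and all $\rho,\gamma,p$: $\lim_{\kappa\to\infty}\lambda_p(\kappa)=\rho\gamma$.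

**Theorem 3.** In the setting of Theorem 2, $F(\kappa)=\lambda_p(\kappa)+2d\kappa$ is nondecreasing in $\kappa$ and is a convex function of $\log\kappa$ on $(0,\infty)$.

Strict monotonicity in general is not decided here. It is not needed, since the assertion is a conjunction claimed for all admissible parameters.

## 2. Quadratic forms, power series in $\kappa$, and the corner $\rho\uparrow1$

**Symmetric operators.** If $A,B$ are real symmetric matrices, the largest eigenvalue of $\kappa A+B$ is $\sup_{|v|=1}\big(\kappa\langle v,Av\rangle+\langle v,Bv\rangle\big)$, a supremum of affine functions of $\kappa$, hence convex; if $A\le0$ it is also nonincreasing. This is the first thing to try. After reversing the (symmetric) walkers in time, the moment (2) is an expectation for the joint Markov process of walkers and medium, with operator $\kappa(\Delta_1+\dots+\Delta_p)+L+\gamma\sum_q\xi(x_q)$, where $L$ is the voter generator. The argument needs $L$ to be symmetric in some $L^2(m)$, and there it stops. Take the SRW kernel, a site $x$, and the events $E=\{\xi(x)=0,\text{ all neighbors of }x\text{ in state }1\}$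 and $E'=\{\xi(x)=1,\text{ all neighbors in state }1\}$. A single flip leads from $E$ to $E'$ only at $x$, at rate $1$, so $\int1_EL1_{E'}\,dm=m(E)$. From $E'$ the site $x$ cannot flip, so $\int1_{E'}L1_E\,dm=0$. Symmetry would force $m(E)=0$. For a voter medium that gives $E$ positive probability, the variational formula is not available.

**Power series.** A second attempt expands (2) in the number of walker jumps. It yields Theorem 3.

**Proof of Theorem 3.** The $p$ walkers together jump at rate $2d\kappa p$, and each prescribed jump (walker, direction) has rate $\kappa$. Decomposing according to the total number $n$ of jumps up to time $t$,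
$$e^{2d\kappa pt}\,\mathbb E\big(u(0,t)^p\big)=\sum_{n\ge0}\kappa^nA_n(t),$$
where $A_n(t)\ge0$ is the sum over the choices of walkers and directions, and the integral over the ordered jump times, of $\mathbb E\exp(\gamma\sum_q\int_0^t\xi)$ along the prescribed paths. It does not depend on $\kappa$. The sum is finite because $u\le e^{\gamma t}$. It is nondecreasing in $\kappa$. With $x=\log\kappa$ it equals $\sum_ne^{nx}A_n(t)$, whose logarithm is convex in $x$ by Hölder's inequality. Divide the logarithm by $pt$ and let $t\to\infty$; monotonicity and convexity pass to the limit, which is $\lambda_p(\kappa)+2d\kappa$. $\square$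

This does not give convexity in $\kappa$: the function $\sqrt\kappa$ is nondecreasing and convex in $\log\kappa$ (it is $e^{x/2}$), yet strictly concave in $\kappa$.

**The corner $\rho\uparrow1$, $\gamma$ large.** For $1\le d\le4$ everything is explicit: $\lambda_p\equiv\gamma$. For $d\ge5$ look at a corner of the parameter space where $\lambda_p$ can be expanded. If $\gamma$ is large, the cheapest way to a large moment is to require that the walkers see only 1's. By (1), given the lineages this has probability $\rho^N$, where $N$ is the number of distinct lineages at dual time $t$ launched along the walker paths. If $N\approx p\,n(\mu)\,t$, then $\rho^N\approx e^{-\varepsilon p\,n(\mu)t}$ for small $\varepsilon$, which suggests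
$$\lambda_p(\kappa)\approx\gamma-(1-\rho)\,n(\mu),$$
with $n(\mu)$ the linear growth rate of the number of distinct lineages along one walker path. Convexity of $\lambda_p$ would force $n$ to be concave. So the plan is to show that $n$ is not concave, and to prove the approximation with an error that is small compared with $\varepsilon$.

## 3. The source process and the growth rate $n(\mu)$

In this section and the next the kernel is SRW. Let $X$ be one walker, jumping at rate $\mu$ (each of the $D$ directions at rate $\mu/D$). Let $Z_t$ be the set of positions at dual time $t$ of the lineages started at $(X_s,s)$, $0\le s\le t$, and $N_t=|Z_t|$. A lineage has just started at $X_t$, so $X_t\in Z_t$ always; call the particle at $X_t$ the *source*. The dynamics are as follows.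

- Nonsource particles perform rate-1 SRW and coalesce.
- At rate $1$ the source particle jumps to a uniform neighbor of $X$ and a new particle appears at $X$ (*voter emission*).
- At rate $\mu$, $X$ jumps to a uniform neighbor, and the old source particle is left behind (*$X$-emission*).

When particles meet, remove the older one (earlier emission; the source counts as youngest). Then $N_t=1+\#\{\text{emissions in }(0,t]\text{ not removed by }t\}$. Emissions form a Poisson process of intensity $1+\mu$.

Look at one emission, at time $\sigma$. In both cases the emitted particle sits at a uniform neighbor of the source: at $X+e$ for a voter emission, at $X-e$ (with $X$ the new position) for an $X$-emission, $e$ being a uniform unit vector. The lineages started after $\sigma$ form a fresh copy of $Z$ started from the source alone. The emitted particle is not affected by older particles, since those are the ones removed. It performs an independent SRW until it meets the younger system, and at that moment it is removed. Let $\tau$ be the time from emission to this meeting and $P_{hit}=\mathbb P(\tau<\infty)$.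 The law of $\tau$ does not depend on $\sigma$, the past, or the type of emission, so $\mathbb EN_t=1+(1+\mu)\int_0^t\mathbb P(\tau>t-\sigma)\,d\sigma$ and
$$n(\mu):=\lim_{t\to\infty}\frac{\mathbb EN_t}t=(1+\mu)(1-P_{hit}).\tag{3}$$

**First order in $1/D$, by hand.** Let $R$ be the emitted particle (the *runner*), adjacent to $X$ at time $0$. For large $D$, neglect every return. The adjacency $R\sim X$ ends when $R$ or $X$ jumps, after a mean time $\frac1{1+\mu}$. While it lasts, the runner is hit at rate $\frac{2+\mu}D$: $R$ jumps onto $X$ (rate $\frac1D$), a voter emission lands on $R$ ($\frac1D$), $X$ jumps onto $R$ ($\frac\mu D$). With probability $\frac\mu{1+\mu}$ the adjacency ends by an $X$-jump, and then the particle left behind is adjacent to $R$ for a mean time $\frac12$, with hitting rate $\frac2D$. Altogether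
$$P_{hit}\approx\frac1D\Big[\frac{2+\mu}{1+\mu}+\frac{\mu}{1+\mu}\Big]=\frac2D.$$
So $n(\mu)\approx(1+\mu)(1-\frac2D)$, which is affine in $\mu$. At this order the computation is silent about convexity. One must go to order $D^{-2}$, where returns, common neighbors and triples of particles enter. Following all trajectories to that order directly would be a large bookkeeping task. Instead we write exact identities (Dynkin's formula) in which each unknown at second order appears with a prefactor $\frac1D$, so that only leading-order limits are needed.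

## 4. Expansion of $n(\mu)$ to order $D^{-2}$

**Proposition 1.** For each fixed $\mu\ge0$, as $D=2d\to\infty$,
$$n(\mu)=(1+\mu)\Big(1-\frac2D\Big)-\frac1{D^2}\Big[\frac{17}3+\frac{16}3\mu-\frac4{3(2+\mu)}\Big]+o(D^{-2}).$$

Consider $(R,X,Z)$ from time $0$: $Z_0=\{X_0\}$ and $R_0$ is a uniform neighbor of $X_0$. Let $Z^\circ=Z\setminus\{X\}$, and let $L_s$ be the number of emissions up to time $s$, so $|Z^\circ_s|\le L_s$. For a functional $f$ write $\langle f\rangle=\mathbb E\int_0^\infty f(s)\,1\{s<\tau\}\,ds$. Let $\Phi=\#\{y\in Z^\circ:y\sim R\}$. For $|x|=2$ let $c(x)$ be the number of common neighbors of $0$ and $x$: $c=2$ if $x=\pm e_i\pm e_j$ with $i\ne j$, and $c=1$ if $x=\pm2e_i$. Put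
$$\begin{aligned}
&A_0=\langle1\{R\sim X\}\rangle,\qquad A_1=\langle\Phi\rangle,\qquad B_0=\langle1\{|R-X|=2\}\rangle,\\
&B_0^{\|}=\langle1\{R-X=\pm2e_i\text{ for some }i\}\rangle,\qquad C_1=\langle\#\{w\in Z^\circ:w\sim X,\,w\sim R\}\rangle,\\
&B_1=\langle\#\{y\in Z^\circ:|y-R|=2\}\rangle,\qquad B_1^{\|}=\langle\#\{y\in Z^\circ:y-R=\pm2e_i\text{ for some }i\}\rangle,\\
&B_1^s=\langle\#\{y\in Z^\circ:|y-R|=2,\,X\sim y,\,X\sim R\}\rangle,\\
&B_1^o=\langle\#\{(y,z)\in(Z^\circ)^2:|y-R|=2,\,z\sim y,\,z\sim R\}\rangle,\\
&G_1=\langle1\{R\sim X\}\Phi\rangle,\qquad G_2=\langle\Phi(\Phi-1)\rangle.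
\end{aligned}$$

**Step 1: the hitting probability in terms of $A_0$ and $A_1$.** This step reduces the proposition to two expected occupation times. While $s<\tau$, the meeting occurs at rate
$$\tfrac1D\big[(2+\mu)1\{R\sim X\}+2\Phi\big]:$$
the runner jumps onto a particle of $Z$ (rate $\frac1D(1\{R\sim X\}+\Phi)$), a voter emission or an $X$-jump lands on the runner (rate $\frac{1+\mu}D1\{R\sim X\}$), or some $y\in Z^\circ$ jumps onto the runner (rate $\frac1D\Phi$). Integrating,
$$P_{hit}=\tfrac1D\big[(2+\mu)A_0+2A_1\big].\tag{4}$$

**Step 2: Dynkin's formula may be used on $[0,\infty)$.** The process is a pure jump process with total jump rate at most $2+\mu+L_s$. The functionals $1\{R\sim X\}1\{s<\tau\}$ and $\Phi1\{s<\tau\}$ are at most $1+L_s$, and so are their jumps up to a constant factor. Since $L_s$ is Poisson, $\mathbb E\int_0^t(2+\mu+L_s)(1+L_s)\,ds<\infty$, and Dynkin's formula holds up to every finite $t$. Step 5 shows, for $d\ge20$, that all the occupation integrals above converge absolutely. Hence the expectation of each functional at time $t$ converges as $t\to\infty$;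 the limit is $0$, because this expectation is integrable in $t$. So "initial value plus integrated drift equals $0$".

**Step 3: the balance for $R\sim X$.** This gives $A_0$ to order $\frac1D$. Each jump changes the $\ell^1$-distance of the jumping point to any fixed point by $\pm1$. The initial value of $1\{R\sim X\}$ is $1$.

- Losses, when $R\sim X$: a jump of $R$ or of $X$ makes the distance $0$ or $2$, so adjacency is lost or $\tau$ occurs (rate $1+\mu$); a voter emission lands on $R$ (rate $\frac1D$); some $y$ jumps onto $R$ (rate $\frac1D\Phi$).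
- Gains, from $|R-X|=2$: $R$ jumps to a common neighbor not in $Z^\circ$ (otherwise $\tau$ occurs), at rate $\frac1D\big(c(R-X)-\#\{w\in Z^\circ:w\sim X,w\sim R\}\big)$; or $X$ jumps to a common neighbor, occupied or not, at rate $\frac\mu Dc(R-X)$.

If $w\sim X$, $w\sim R$ and $s<\tau$, then $|X-R|$ is even, nonzero and at most $2$, hence $2$; so the subtracted count integrates to $C_1$. Since $c=2-1\{\text{parallel case}\}$,
$$(1+\mu)A_0=1+\tfrac1D\big[-A_0-G_1+(1+\mu)(2B_0-B_0^{\|})-C_1\big].\tag{5}$$

**Step 4: the balance for $\Phi$.** This expresses $A_1$ through $A_0$ and terms with prefactor $\frac1D$. The initial value is $0$. Two particles adjacent to $R$ are at even distance from each other, so neither can jump onto the other; likewise a particle adjacent to $R$ that jumps onto another particle of $Z^\circ$ lands on one that is not adjacent to $R$.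

- Losses from jumps of $R$ and of adjacent particles, total $2\Phi+\frac1D\Phi(\Phi-1)$: a jump of $R$ (rate $1$) loses all $\Phi$ adjacencies; a jump of an adjacent $y$ (rate $1$ each) loses its own; if that jump goes onto $R$ (rate $\frac1D$ each), the other $\Phi-1$ are lost too.
- Loss when $X$ jumps onto some $y\in Z^\circ$ with $y\sim R$ (that particle is absorbed in the source): $\frac\mu D\#\{y\in Z^\circ:y\sim R,\,y\sim X\}$.
- Loss when a voter emission or $X$-jump lands on $R$: $\frac{1+\mu}D1\{R\sim X\}\Phi$.
- Gain when $R\sim X$ and $X$ jumps elsewhere than onto $R$, leaving a particle adjacent to $R$: $\mu(1-\frac1D)1\{R\sim X\}$.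
- Gain when $|R-X|=2$ and a voter emission goes to an unoccupied common neighbor: $\frac1D\big(c(R-X)-\#\{w\in Z^\circ:w\sim X,w\sim R\}\big)$. An emission onto an occupied neighbor of $R$ replaces a particle and changes nothing.
- Gain when, for some $y\in Z^\circ$ with $|y-R|=2$, either $R$ or $y$ jumps to a common neighbor not in $Z$: $\frac2D\big(c(y-R)-\#\{z\in Z:z\sim y,\,z\sim R\}\big)$ for each $y$. (If $R$ jumps into $Z$, then $\tau$ occurs; if $y$ jumps onto a particle of $Z$, no new site of $Z^\circ$ is created.)

In the last count, $z=X$ integrates to $B_1^s$ and $z\in Z^\circ$ to $B_1^o$. Hence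
$$2A_1=\mu\big(1-\tfrac1D\big)A_0+\tfrac1D(2B_0-B_0^{\|}-C_1)+\tfrac2D(2B_1-B_1^{\|}-B_1^s-B_1^o)-\tfrac\mu DC_1-\tfrac1D\big((1+\mu)G_1+G_2\big).\tag{6}$$

**Step 5: domination uniform in $d$.** This makes the integrals over $[0,\infty)$ converge uniformly in $d\ge20$, so that limits can be taken inside. In this step $C$ may depend on $\mu$ only.

Realize the process as follows. The $i$-th emission, at time $\sigma_i$, produces an independent SRW $Y^i$, ignored after removal; the runner continues after $\tau$. Then $Z^\circ_s\subset\{Y^i_s:\sigma_i\le s\}$ for $s<\tau$. All clocks (of $R$, of $X$, of voter emissions, of the $Y^i$) are independent of all directions; the directions are i.i.d. uniform unit vectors; the law of the clocks does not depend on $D$. Given the clocks, $Y^i_s-R_s$ has the law of $S_M$, the SRW after $M$ steps, with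
$$M=1+\#\{R\text{-jumps}\le s\}+\#\{X\text{-jumps before }\sigma_i\}+1\{i\text{ is a voter emission}\}+\#\{\text{jumps of }Y^i\le s\},$$
the leading $1$ being the initial vector $R_0-X_0$. Similarly $X_s-R_s$ has the law of $S_M$ with $M=1+\#\{R\text{-jumps}\le s\}+\#\{X\text{-jumps}\le s\}$. In all cases $M\ge1+P_s$, where $P_s\sim$ Poisson($s$) counts the runner's jumps and is independent of $L_s$.

Let $\mathcal Y_d=\frac1d\sum_{i\le d}\cos\theta_i$ with $\theta_i$ i.i.d. uniform on $[-\pi,\pi]$. By Fourier inversion, $\sup_x\mathbb P(S_m=x)\le\mathbb E|\mathcal Y_d|^m$. There are $2d^2+2d+1\le3D^2$ points with $|x|\le2$, so $\mathbb P(|S_m|\le2)\le3D^2\,\mathbb E|\mathcal Y_d|^m$. For $m\ge5$, Cauchy–Schwarz gives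
$$\mathbb E|\mathcal Y_d|^m\le(\mathbb E\mathcal Y_d^8)^{1/2}(\mathbb E|\mathcal Y_d|^{2m-8})^{1/2}.$$
First, $\mathbb E\mathcal Y_d^8\le Cd^{-4}$: in the expansion of $\mathbb E(\sum_i\cos\theta_i)^8$ every term in which some index occurs exactly once vanishes, so at most four distinct indices occur and there are at most $Cd^4$ nonzero terms. Second, for $d\ge20$ and $r\ge1$, $\mathbb E|\mathcal Y_d|^r\le\mathbb E|\mathcal Y_{20}|^r$ by Jensen, since $\mathcal Y_d$ is the average over all 20-subsets of $\{1,\dots,d\}$ of the subset averages. Third, $\mathbb E|\mathcal Y_{20}|^r\le Cr^{-10}$: modulo $2\pi$, $|\mathcal Y_{20}|=1$ only at $0$ and at $(\pi,\dots,\pi)$, and $1-|\mathcal Y_{20}|$ is bounded below by a constant times the squared distance to these points, in 20 dimensions, so $|\mathcal Y_{20}|^r\le e^{-cr\,\mathrm{dist}^2}$. Since $2m-8\ge\frac25m$ for $m\ge5$, the three facts give, uniformly in $d\ge20$ and for all $m\ge1$,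
$$\mathbb P(|S_m|\le2)\le\min\big(1,3D^2\,\mathbb E|\mathcal Y_d|^m\big)\le Cm^{-5}.$$
Next, $\mathbb P(P_s\le s/2)\le2^{s/2}\,\mathbb E2^{-P_s}=e^{-s(1-\log2)/2}$, so $\mathbb E(1+P_s)^{-5}\le C(1+s)^{-5}$. Let $Q_s=\#\{i:\sigma_i\le s,\ |Y^i_s-R_s|\le2\}$. Conditioning on the clocks,
$$\mathbb EQ_s\le\mathbb E[L_s]\,C\,\mathbb E(1+P_s)^{-5}\le C(1+s)^{-4},\qquad\mathbb EQ_s^2\le\mathbb E[L_s^2]\,C\,\mathbb E(1+P_s)^{-5}\le C(1+s)^{-3},$$
where for the second bound $Q_s^2\le L_sQ_s$. Also $\mathbb P(|X_s-R_s|\le2)\le C(1+s)^{-5}$. Every integrand in the list is at most $1\{|X_s-R_s|\le2\}$, or $Q_s$, or $Q_s^2$ (for $B_1^o$ both $y$ and $z$ are within distance $2$ of $R$). So all expectations are at most $C(1+s)^{-3}$, uniformly in $d\ge20$. This also completes Step 2 for $d\ge20$.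

**Step 6: passage to a model where distances are jump counts.** Fix $s$. Let $\Gamma_s$ be the event that all direction vectors used up to time $s$, including the initial one, have pairwise different axes. Given the clocks, with $K$ vectors in total, $\mathbb P(\Gamma_s\mid\text{clocks})\ge1-K^2/d\to1$.

The displacement between two objects among $R,X,Y^i$ at any time up to $s$ is a signed sum of the $M$ direction vectors that separate them, and $M\ge1$: the initial vector separates $R$ from everything else; $Y^i$ is separated from $X$ and from every later $Y^j$ by its emission vector if it was voter-emitted, and by the $X$-jump at $\sigma_i$ if it was $X$-emitted (that jump enters $X$ from $\sigma_i$ on, hence the starting point of every later $Y^j$). On $\Gamma_s$ these vectors have distinct axes, so the $\ell^1$-norm of the displacement equals $M$. Hence on $\Gamma_s$ nothing meets up to time $s$, $s<\tau$, $Z_s^\circ=\{Y_s^i:\sigma_i\le s\}$, no displacement equals $\pm2e_i$, and all counts are functions of the clocks. Off $\Gamma_s$ the counts are at most $C(1+L_s^2)$. By dominated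 convergence, first given the clocks, then over the clocks, then in $s$ by Step 5, every quantity in the list converges to its value in the *limiting model*, in which $|\cdot|$ is replaced by $M$ and nothing meets.

**Step 7: the limits.** Write $M_{ab}$ for the jump-count distance of $a$ and $b$.

*$A_0$ and $B_0$.* $M_{XR}=1$ means that neither $R$ nor $X$ has jumped, and $M_{XR}=2$ that exactly one jump of $R$ or $X$ has occurred. Each phase has mean length $\frac1{1+\mu}$. So $A_0\to\frac1{1+\mu}$ and $B_0\to\frac1{1+\mu}$.

*$G_1,G_2$ and parallel terms.* By the formula for $M$, $M_{yR}=1$ iff $y$ was left behind by the first $X$-jump, before any $R$-jump, and neither $R$ nor $y$ has jumped since. Call $y$ the *first-jump particle*. There is at most one such $y$, and then $M_{XR}\ge2$. So $G_1,G_2\to0$. Also $B_0^{\|},B_1^{\|}\to0$.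

*$C_1$.* Here $w$ is the first-jump particle, which arises with probability $\frac\mu{1+\mu}$; it counts until $R$, $w$ or $X$ jumps, at total rate $2+\mu$. So $C_1\to\frac\mu{(1+\mu)(2+\mu)}$.

*$B_1$.* $M_{yR}=2$ requires that exactly one of the four extra terms in $M$ equals $1$ and the others are $0$. There are three cases. A voter emission while $M_{XR}=1$ (expected number $\frac1{1+\mu}$), counting until $R$ or $y$ jumps, mean $\frac12$. An $X$-emission while $M_{XR}=2$ (expected number $\frac\mu{1+\mu}$), counting until $R$ or $y$ jumps, mean $\frac12$. The first-jump particle (probability $\frac\mu{1+\mu}$) after exactly one jump of $R$ or $y$, until the next one, mean $\frac12$. So $B_1\to\frac{1+2\mu}{2(1+\mu)}$.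

*$B_1^s$.* $M_{XR}=1$ means that $X$ has not jumped, so $y$ was voter-emitted (expected number $\frac1{1+\mu}$); it counts until $y$, $R$ or $X$ jumps. So $B_1^s\to\frac1{(1+\mu)(2+\mu)}$.

*$B_1^o$.* Here $M_{zR}=1$, so $z$ is the first-jump particle, sitting where $X$ was before its first jump, and $R$ has not jumped; moreover $M_{yz}=1$ and $M_{yR}=2$. If $y$ was emitted before $z$, it was voter-emitted before the first $X$-jump and has not jumped: the $B_1^s$-phase is ended by an $X$-jump, which happens $\mu\cdot\frac1{(1+\mu)(2+\mu)}$ times on average. If $y$ was emitted after $z$, then the $X$-jump that created $z$ already separates them, so $y$ was left by the second $X$-jump and has not jumped: the $C_1$-phase is ended by an $X$-jump, which happens $\mu\cdot\frac\mu{(1+\mu)(2+\mu)}$ times on average. In both cases the triple lasts until $R$, $y$ or $z$ jumps, mean $\frac13$. So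
$$B_1^o\to\frac\mu3\cdot\frac{1+\mu}{(1+\mu)(2+\mu)}=\frac\mu{3(2+\mu)}.$$

**Step 8: arithmetic.** From (5), since $\frac1{1+\mu}+\frac\mu{(1+\mu)(2+\mu)}=\frac2{2+\mu}$,
$$(1+\mu)A_0=1+\tfrac1D\Big[2-\tfrac2{2+\mu}\Big]+o(\tfrac1D)=1+\tfrac1D\,\tfrac{2(1+\mu)}{2+\mu}+o(\tfrac1D).$$
In (6), after multiplication by $1+\mu$, the terms with prefactor $\frac1D$ other than the one with $A_0$ converge:
$$(1+\mu)\big[2B_0-(1+\mu)C_1+4B_1-2B_1^s-2B_1^o\big]\to2-\tfrac{\mu(1+\mu)}{2+\mu}+2+4\mu-\tfrac2{2+\mu}-\tfrac23\tfrac{\mu(1+\mu)}{2+\mu},$$
so
$$(1+\mu)2A_1=\mu\big(1-\tfrac1D\big)(1+\mu)A_0+\tfrac1D\Big[4+4\mu-\tfrac2{2+\mu}-\tfrac53\,\tfrac{\mu(1+\mu)}{2+\mu}\Big]+o(\tfrac1D).$$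
Add $(2+\mu)(1+\mu)A_0$. The coefficient of $(1+\mu)A_0$ becomes $2(1+\mu)-\frac\mu D$, and with $q=\frac{\mu(1+\mu)}{2+\mu}=\mu-1+\frac2{2+\mu}$ and $\frac{4(1+\mu)^2}{2+\mu}=4q+4-\frac4{2+\mu}$,
$$\begin{aligned}(1+\mu)\big[(2+\mu)A_0+2A_1\big]&=2(1+\mu)+\tfrac1D\Big[-\mu+4q+4-\tfrac4{2+\mu}+4+4\mu-\tfrac2{2+\mu}-\tfrac53q\Big]+o(\tfrac1D)\\&=2(1+\mu)+\tfrac1D\Big[8+3\mu+\tfrac73q-\tfrac6{2+\mu}\Big]+o(\tfrac1D)\\&=2(1+\mu)+\tfrac1D\Big[\tfrac{17}3+\tfrac{16}3\mu-\tfrac4{3(2+\mu)}\Big]+o(\tfrac1D).\end{aligned}$$
Insert this into (4) and (3). $\square$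

*Check at $\mu=0$.* Then $A_0=1+\frac1D+o(\frac1D)$ by (5), and (6) gives $2A_1=\frac1D(2+2-1)+o(\frac1D)$, so $P_{hit}=\frac2D+\frac5{D^2}+o(D^{-2})$. The formula of the proposition gives the same, since $\frac{17}3-\frac23=5$.

**Corollary 1.** Let $0\le\mu_1<\mu_2<\mu_3$ and $\alpha=\frac{\mu_3-\mu_2}{\mu_3-\mu_1}$. There is $d_*\ge5$, depending only on the $\mu_i$, such that for all $d\ge d_*$,
$$\Delta_n:=\alpha n(\mu_1)+(1-\alpha)n(\mu_3)-n(\mu_2)>0.\tag{7}$$

*Proof.* We have $\alpha\mu_1+(1-\alpha)\mu_3=\mu_2$, so affine terms cancel. What remains is $\frac4{3D^2}\big[\frac\alpha{2+\mu_1}+\frac{1-\alpha}{2+\mu_3}-\frac1{2+\mu_2}\big]+o(D^{-2})$, and the bracket is positive because $\mu\mapsto\frac1{2+\mu}$ is strictly convex. $\square$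

## 5. Heat kernel, meeting probabilities, and coalescence with priorities

To turn (7) into a statement on $\lambda_p$ we need upper bounds on $\mathbb E(1-\varepsilon)^N$ with $N$ a count of classes. These tools hold for every irreducible symmetric kernel.

**Heat kernel bound.** Let $\hat p(k)=\sum_xp(0,x)e^{ik\cdot x}$, $\omega=1-\hat p=\sum_xp(0,x)(1-\cos k\cdot x)$ and $\varphi(k)=2\sum_i(1-\cos k_i)$. If $\omega(k)=0$, then $k\cdot x\in2\pi\mathbb Z$ on the support of $p(0,\cdot)$, hence on $\mathbb Z^d$ by irreducibility, so $k\in2\pi\mathbb Z^d$. Near $0$, keep finitely many $x$ in the support that span $\mathbb R^d$ and use $1-\cos v\ge\frac2{\pi^2}v^2$ for $|v|\le\pi$: this bounds $\omega$ below by a nondegenerate quadratic form. By continuity and compactness, $\omega(k)\ge c|k|^2$ on $[-\pi,\pi]^d$, and likewise for $\varphi$. Let $X$ be a walk with generator $\kappa\Delta$ from $0$ and $W$ an independent rate-1 walk with kernel $p(\cdot,\cdot)$ from $0$. For $u,v\ge0$ the characteristic function of $X_v+W_u$ is $e^{-\kappa v\varphi-u\omega}>0$, so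
$$\sup_x\mathbb P(X_v+W_u=x)=\int_{[-\pi,\pi]^d}\frac{dk}{(2\pi)^d}\,e^{-\kappa v\varphi-u\omega}\le C(1+\kappa v+u)^{-d/2},\tag{8}$$
with $C$ depending on $d$ and the kernel only. The integral is nonincreasing in $u$. Adding further independent terms does not increase the largest atom.

**Meeting bound.** Let $W$ be a rate-1 walk with kernel $p(\cdot,\cdot)$ started at time $s$ with random starting point, whose law at time $u\ge s$ has all atoms at most $Q(u-s)$. Let $g$ be a fixed path on $[s',\infty)$, $s'\ge s$, with jump counting measure $J$. A coincidence $W=g$ begins at time $s'$, or at a jump of $g$, or at a jump of $W$. Jumps of $W$ onto $g$ have rate $\sum_yp(0,y)1\{W_u=g(u)-y\}$, with expectation at most $Q(u-s)$. So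
$$\mathbb P(W\text{ meets }g)\le Q(s'-s)+\int_{s'}^\infty Q(u-s)\,(dJ_u+du).\tag{9}$$
If $W$ has a time-dependent jump rate bounded by $e$, the same holds with $e\,du$ in place of $du$.

**Priority construction.** Let finitely many space-time points be split into groups $1,\dots,K$. Let $\mathcal S_1,\dots,\mathcal S_K$ be independent, $\mathcal S_k$ being the coalescing system started from the points of group $k$ and run forever. Two paths *meet* if they are at the same site at some time at which both have started. Define *true lineages* for $k=K,K-1,\dots,1$ in turn: a lineage of group $k$ follows its path in $\mathcal S_k$ until the first time it is at the same site as a true lineage of some group $k'>k$; from then on it follows that true lineage.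

*Example.* Two groups of one point each: two independent walks; when the first meets the second, it is glued to the second.

**Lemma 1.** (i) The true lineages form the coalescing system started from all points. (ii) Let $V_k$ be the number of eventual classes of $\mathcal S_k$, and $Y_k$ the number of points of group $k$ whose $\mathcal S_k$-path meets a path of some $\mathcal S_{k'}$, $k'>k$. Then
$$\#\{\text{eventual true classes}\}\ \ge\ \sum_k\max(V_k-Y_k,0).\tag{10}$$

*Proof.* (i) At any time, all true lineages at a given site follow one and the same path of one $\mathcal S_k$: lineages of group $k$ that have not switched and share a site have coalesced in $\mathcal S_k$, and a lineage at the site of a higher-group lineage has switched to it. True lineages at distinct sites follow either different systems, which are independent, or paths of the same $\mathcal S_k$ at distinct sites. Hence, given the past, lineages at distinct sites jump independently at rate $1$ with kernel $p(\cdot,\cdot)$, and lineages at the same site stay together.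

(ii) A true lineage of group $k$ is at all times on a started path of some $\mathcal S_{k''}$, $k''\ge k$. Call a class of $\mathcal S_k$ *free* if no member meets a path of some $\mathcal S_{k'}$ with $k'>k$. A free class never switches, so it follows $\mathcal S_k$ forever. Two different free classes never meet: in the same group because they are different eventual classes, in different groups by freeness of the lower one. So they lie in different true classes. Each class that is not free contains a point counted by $Y_k$, so at least $V_k-Y_k$ classes of $\mathcal S_k$ are free. $\square$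

## 6. The expansion of $\lambda_p$ as $\rho\uparrow1$

**Proposition 2.** Let $d\ge5$, SRW kernel, $\mu=2d\kappa$; let $p\in\mathbb N$, $\kappa>0$, or $p=1$, $\kappa=0$.

(i) $\lambda_p(\kappa)\ge\gamma-\log(1/\rho)\,n(\mu)$ for all $\gamma,\rho$.

(ii) For every $\delta>0$ there are $\gamma_0<\infty$, $\rho_0<1$ with $\lambda_p(\kappa)\le\gamma-(1-\rho)(n(\mu)-\delta)$ for all $\gamma\ge\gamma_0$, $\rho\in[\rho_0,1)$.

**Proof of (i).** Keep in (2) only the event that all walkers see only 1's. By (1), $\mathbb E(u^p)\ge e^{p\gamma t}\,\mathbb E\rho^{N^{(p)}_t}$, where $N^{(p)}_t$ is the number of distinct lineages at dual time $t$ launched from the $p$ paths. Counting walker by walker, $\mathbb EN^{(p)}_t\le p\,\mathbb EN_t$. Jensen gives $\mathbb E\rho^{N^{(p)}_t}\ge\rho^{p\mathbb EN_t}$; divide the logarithm by $pt$ and use (3). $\square$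

For (ii) one wants $\mathbb E(1-\varepsilon)^N\le e^{-\varepsilon\mathbb EN+O(\varepsilon^2)t}$. A Taylor expansion of the whole expectation fails: $N$ is of order $t$, so the second-order term is of order $\varepsilon^2t^2$, and $t\to\infty$ before $\varepsilon\to0$. The count must be cut into time slabs of fixed length $T$, with a second-order error $\varepsilon^2$ per slab. But the slabs interact: lineages of one slab may coalesce with lineages of any later slab. The priority construction makes the systems of different slabs independent, at the price of the terms $Y_k$. The conditional expectation of $Y_k$ given the later slabs is bounded by a sum $\sum_{k'>k}H_{k,k'}$ of random functions of the later slabs. We carry this sum in the exponent and integrate out the slabs one at a time, in the order $k=1,2,\dots,K$.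

**Proof of (ii).** Let $\zeta=1-\xi$, $\eta\in(0,1]$, $T=m\eta$, $t=KT$ with $m,K\in\mathbb N$. By (a) the limit may be taken along $t=KT$, $K\to\infty$. In this proof $C$ may depend on $d,p,\kappa$ only.

**Step 1: discretization.** This replaces the continuum of lineages by finitely many. We have $\int_0^tg\,ds=\frac1\eta\int_0^\eta da\,\big[\eta\sum_ig(i\eta+a)\big]$, an average over offsets, so Jensen gives
$$\mathbb Ee^{-\gamma\sum_q\int_0^t\zeta(X^q_s,t-s)ds}\le\sup_{a\in[0,\eta)}\mathbb E\exp\Big(-\gamma\eta\sum_{q=1}^p\sum_{i=0}^{Km-1}\zeta(X^q_{s_i},t-s_i)\Big),\qquad s_i=i\eta+a.$$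
By (2), $\mathbb E(u^p)$ is $e^{p\gamma t}$ times the left side. Fix $a$. Let $N'$ be the number of classes at dual time $t$ among the $pmK$ points $(X^q_{s_i},s_i)$. A class $\mathcal C$ of size $|\mathcal C|$ contributes, given the lineages, a factor $\rho+\varepsilon e^{-\gamma\eta|\mathcal C|}\le1-\varepsilon'$, where $\varepsilon'=\varepsilon(1-e^{-\gamma\eta})\le1$. So the expectation on the right is at most $\mathbb E(1-\varepsilon')^{N'}$.

**Step 2: slabs.** This creates independence. Slab $k$ ($1\le k\le K$) consists of the points with $(k-1)m\le i<km$; $\tau_k$ is its first grid time, and $\tau_{K+1}:=\tau_K+T$. Condition on $X=(X^1,\dots,X^p)$ and use the priority construction with the slabs as groups, with $\mathcal S_k,V_k,Y_k$ as in Section 5. Put $U_k=\max(V_k-Y_k,0)$. There are at least as many classes at time $t$ as eventually, so (10) gives $N'\ge\sum_kU_k$.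

**Step 3: hitting bounds.** This controls $Y_k$ by functions of later slabs. Given $X$, a single path of $\mathcal S_k$ is a rate-1 walk, whose atoms at age $u$ are at most $Q(u):=C(1+u)^{-d/2}$ by (8). Let $j,j'$ run over points of the slabs, with times $s_j,s_{j'}$, and let $J^{j'}$ be the rate-1 Poisson jump process of path $j'$ in $\mathcal S_{k'}$. By (9),
$$\mathbb E[Y_k\mid X,\mathcal S_{k'},k'>k]\le\sum_{k'>k}H_{k,k'},\qquad H_{k,k'}=\sum_{j\in k}\sum_{j'\in k'}\Big[Q(s_{j'}-s_j)+\int_{s_{j'}}^\infty Q(u-s_j)(dJ^{j'}_u+du)\Big].\tag{11}$$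
$H_{k,k'}$ is a function of $\mathcal S_{k'}$. Now sum over $k<k'$. For $u\ge\tau_{k'}$, since earlier points have times $\tau_{k'}-l\eta$, $l\ge1$, with at most $p$ points each, comparison with an integral gives
$$\sum_{k<k'}\sum_{j\in k}Q(u-s_j)\le p\sum_{l\ge1}Q(u-\tau_{k'}+l\eta)\le\frac C\eta(1+u-\tau_{k'})^{1-d/2}.$$
So
$$\sum_{k<k'}H_{k,k'}\le H^*_{k'}:=\frac C\eta\sum_{j'\in k'}\Big[(1+s_{j'}-\tau_{k'})^{1-d/2}+\int_{s_{j'}}^\infty(1+u-\tau_{k'})^{1-d/2}(dJ^{j'}_u+du)\Big].$$
Since $J^{j'}$ has rate $1$ and $d\ge5$ (so $2-\frac d2\le-\frac12$),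
$$h:=\mathbb E[H^*_{k'}\mid X]\le\frac C\eta\sum_{i=0}^{m-1}(1+i\eta)^{2-d/2}\le C\eta^{-2}(1+T^{1/2}),\tag{12}$$
and $h$ depends neither on $X$ nor on $k'$.

**Step 4: exponential moments of $H^*$.** These make the second-order error finite. Put $f(u)=\frac C\eta(1+u-\tau_{k'})^{1-d/2}$ for $u\ge\tau_{k'}$. As $d\ge5$, both $f$ and its integral are at most $C/\eta$, so $H^*_{k'}\le pm\cdot\frac{2C}\eta+\sum_{j'\in k'}\int_{s_{j'}}^\infty f\,dJ^{j'}$. The processes $J^{j'}$ are dependent, but Hölder over the $pm$ points gives, for $\theta>0$,
$$\mathbb E\Big[e^{\theta\sum_{j'}\int_{s_{j'}}^\infty f\,dJ^{j'}}\,\Big|\,X\Big]\le\exp\Big(\int_{\tau_{k'}}^\infty(e^{\theta pmf(u)}-1)\,du\Big)<\infty,$$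
with a bound in terms of $\theta,d,p,\kappa,\eta,T$ only. Since $x^2e^x\le2e^{2x}$ for $x\ge0$, the number $M_2:=\sup_k\operatorname{ess\,sup}_X\mathbb E[(pm+H^*_k)^2e^{pm+H^*_k}\mid X]$ is finite and bounded in terms of $d,p,\kappa,\eta,T$ only.

**Step 5: the chain.** This integrates out one slab at a time. Let $v_k(X)=\mathbb E[V_k\mid X]$ and
$$\Pi_r=\mathbb E\Big[\prod_{k\ge r}(1-\varepsilon')^{U_k}\exp\Big(\varepsilon'\sum_{k<r\le k'}H_{k,k'}\Big)\Big|X\Big].$$
For $k>r$, $U_k$ does not depend on $\mathcal S_r$. The factors that depend on $\mathcal S_r$ are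
$$(1-\varepsilon')^{U_r}e^{\varepsilon'\sum_{k<r}H_{k,r}}\le e^x,\qquad x=-\varepsilon'(V_r-Y_r)+\varepsilon'\sum_{k<r}H_{k,r},\qquad|x|\le\varepsilon'(pm+H^*_r),$$
because $1-\varepsilon'\le e^{-\varepsilon'}$, $U_r\ge V_r-Y_r$ and $0\le V_r,Y_r\le pm$. Use $e^x\le1+x+x^2e^{|x|}$ and $\varepsilon'\le1$. By (11), (12) and independence of the $\mathcal S$'s given $X$, the conditional expectation of $e^x$ given $X$ and $(\mathcal S_{k'})_{k'>r}$ is at most
$$1-\varepsilon'\Big(v_r-\sum_{k'>r}H_{r,k'}-h\Big)+\varepsilon'^2M_2\le\exp\Big(-\varepsilon'(v_r-h)+\varepsilon'^2M_2+\varepsilon'\sum_{k'>r}H_{r,k'}\Big).$$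
The remaining factor in $\Pi_r$ contains $\exp(\varepsilon'\sum_{k<r<k'}H_{k,k'})$, which together with the new exponential $\exp(\varepsilon'\sum_{k'>r}H_{r,k'})$ is exactly the exponential in $\Pi_{r+1}$. So $\Pi_r\le e^{-\varepsilon'(v_r-h)+\varepsilon'^2M_2}\,\Pi_{r+1}$, with $\Pi_{K+1}=1$, and
$$\mathbb E[(1-\varepsilon')^{N'}\mid X]\le\Pi_1\le\exp\Big(\sum_{k=1}^K\big[-\varepsilon'(v_k(X)-h)+\varepsilon'^2M_2\big]\Big).\tag{13}$$

**Step 6: splitting $v_k$ into walkers.** It remains to bound the expected number of classes of one slab from below. Note that $v_k$ depends on the path $X$ only through its increments and values on $[\tau_k,\tau_{k+1})$, and $0\le v_k\le pm$. Realize $\mathcal S_k$ by the priority construction with the walkers $q=1,\dots,p$ as groups: given $X$, let $\mathcal S^q_k$ be independent coalescing systems started from the points of walker $q$ in slab $k$, with $V_k^q$ eventual classes. The number of points of walker $q$ that meet paths of walkers $q'>q$ is at most the number of meeting pairs, so by (10)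
$$V_k\ge\sum_qV_k^q-\#\{\text{pairs of points of slab }k\text{ from different walkers whose paths meet}\},$$
where the two paths of a pair are independent rate-1 walks given $X$. Let $\mathcal F_k$ be generated by $X$ up to time $\tau_k$.

**Step 7: pairs from different walkers are few.** This step concerns $p\ge2$ only, so $\kappa>0$. (For $\kappa=0$ all walkers sit at $0$, and every launched pair at equal times meets; this is why $p\ge2$, $\kappa=0$ is excluded.) Take points $(q,s),(q',s')$ of slab $k$ with $q\ne q'$, $s\le s'$. Given $\mathcal F_k$, the difference of the two paths at time $s'+r$ contains, as independent summands, the increment of $X^{q'}$ over $[\tau_k,s']$ and the displacements of the two walks over $[s',s'+r]$. By (8) its atoms are at most $C(1+\kappa(s'-\tau_k)+2r)^{-d/2}$. A coincidence begins at $s'$, or later at a jump, at total jump rate $2$; so the meeting probability is at most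
$$C(1+\kappa(s'-\tau_k))^{-d/2}+\int_0^\infty2C(1+\kappa(s'-\tau_k)+2r)^{-d/2}dr\le C(1+s'-\tau_k)^{1-d/2}.$$
For given $s'=\tau_k+i'\eta$ there are at most $p^2(i'+1)\le p^2\eta^{-1}(1+i'\eta)$ such pairs. So the expected number of meeting pairs given $\mathcal F_k$ is at most
$$C\eta^{-1}\sum_{i'<m}(1+i'\eta)^{2-d/2}\le C\eta^{-2}(1+T^{1/2}).$$

**Step 8: one walker produces $n(\mu)$ classes per unit time.** $V_k^q$ is the number of points of walker $q$ in slab $k$ that are last in their class, i.e. whose lineage never coalesces with that of a later point of the slab. By stationarity of the increments of $X^q$, given $\mathcal F_k$ each point has this property with probability at least $\mathbb P(\mathcal L)$, where $\mathcal L$ is the event that the lineage from $(X_0,0)$ never meets the lineages from $(X_{l\eta},l\eta)$, $l\ge1$. So $\mathbb E[V^q_k\mid\mathcal F_k]\ge m\,\mathbb P(\mathcal L)$. In the process of Section 3 let $\sigma$ be the first emission time, exponential with rate $1+\mu$. The lineage from $(X_0,0)$ stays at the source until $\sigma$ and is then the emitted particle.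 On $\{\sigma<\eta\}$ all the other grid lineages start at the source after $\sigma$, hence belong to the younger system. So
$$\mathbb P(\mathcal L)\ge\mathbb P(\sigma<\eta)(1-P_{hit})=\eta\,n_\eta,\qquad n_\eta=\frac{1-e^{-(1+\mu)\eta}}{(1+\mu)\eta}\,n(\mu)\longrightarrow n(\mu)\quad(\eta\to0),$$
by (3). With Steps 6 and 7 and $m\eta=T$,
$$\mathbb E[v_k\mid\mathcal F_k]\ge pTn_\eta-C\eta^{-2}(1+T^{1/2}).\tag{14}$$

**Step 9: averaging over $X$ and choosing the parameters.** Since $v_k$ is determined by $X$ up to $\tau_{k+1}$, the expectation of (13) can be taken successively for $k=K,K-1,\dots,1$, given $\mathcal F_k$. For each slab, $e^{-\varepsilon'v_k}\le1-\varepsilon'v_k+\varepsilon'^2(pm)^2/2$, then (14) and $1+y\le e^y$. With (12),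
$$\frac1{pt}\log\mathbb E(1-\varepsilon')^{N'}\le-\varepsilon'\big[n_\eta-C\eta^{-2}(T^{-1}+T^{-1/2})\big]+\varepsilon'^2C_3,\qquad C_3=C_3(d,p,\kappa,\eta,T),$$
uniformly in $a$ and $K$. Letting $K\to\infty$,
$$\lambda_p(\kappa)\le\gamma-\varepsilon'\big[n_\eta-C\eta^{-2}(T^{-1}+T^{-1/2})\big]+\varepsilon'^2C_3.$$
Choose $\eta$ small and then $T$ large (a multiple of $\eta$) so that the bracket is at least $n(\mu)-\frac\delta3$. Then choose $\gamma_0$ with $e^{-\gamma_0\eta}|n(\mu)-\frac\delta3|\le\frac\delta3$, and then $\rho_0$ with $(1-\rho_0)C_3\le\frac\delta3$. For $\gamma\ge\gamma_0$, $\rho\in[\rho_0,1)$,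
$$-\varepsilon'\big(n(\mu)-\tfrac\delta3\big)=-\varepsilon\big(n(\mu)-\tfrac\delta3\big)+\varepsilon e^{-\gamma\eta}\big(n(\mu)-\tfrac\delta3\big)\le-\varepsilon\big(n(\mu)-\tfrac{2\delta}3\big),\qquad\varepsilon'^2C_3\le\varepsilon^2C_3\le\tfrac{\varepsilon\delta}3,$$
which gives (ii). $\square$

## 7. Non-convexity: proof of Theorem 1

Let $d\ge d_*$ with $d_*$ from Corollary 1, so $\Delta_n>0$. Apply Proposition 2 with $\delta=\Delta_n/4$: part (ii) at $\kappa_1$ and $\kappa_3$ (with the larger of the two $\gamma_0$'s and of the two $\rho_0$'s), part (i) at $\kappa_2$. Then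
$$\begin{aligned}\alpha\lambda_p(\kappa_1)+(1-\alpha)\lambda_p(\kappa_3)-\lambda_p(\kappa_2)&\le-\varepsilon\big(\alpha n(\mu_1)+(1-\alpha)n(\mu_3)-\delta\big)+\log\tfrac1\rho\;n(\mu_2)\\&=-\varepsilon(\Delta_n-\delta)+\big(\log\tfrac1\rho-\varepsilon\big)n(\mu_2).\end{aligned}$$
Since $\log\frac1\rho-\varepsilon=-\log(1-\varepsilon)-\varepsilon=O(\varepsilon^2)$ and $\Delta_n-\delta=\frac34\Delta_n>0$, the right side is negative for $\rho\in[\rho_0,1)$, after increasing $\rho_0<1$ if necessary. As $\kappa_2=\alpha\kappa_1+(1-\alpha)\kappa_3$, this is the inequality of Theorem 1, and $\lambda_p$ is not convex. $\square$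

The SRW kernel is an admissible kernel, so the assertion in the problem is disproved, for every $p\in\mathbb N$.

## 8. Fast walkers: proof of Theorem 2

Now $p(\cdot,\cdot)$ is any irreducible symmetric kernel with finite variance and $d\ge5$. Here $\rho$ is not close to $1$; instead, a fast walker separates its lineages, so each launched lineage is nearly certain to meet no later one. The chain of Section 6 is run with single points as slabs, and the walker's own displacement between grid times gives the decay.

**Step 1: reduction to one walker.** By (b), $\lambda_p\ge\rho\gamma$. By Hölder over the $p$ walkers in (2), $\mathbb E(u^p)\le\mathbb E\exp(p\gamma\int_0^t\xi(X^1_s,t-s)\,ds)$, so $\lambda_p(\kappa;\gamma)\le\frac1p\lambda_1(\kappa;p\gamma)$, the coupling constant being displayed. So it suffices to show $\limsup_{\kappa\to\infty}\lambda_1(\kappa)\le\rho\gamma$ for every $\gamma$.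

**Step 2: discretization and reduction to meeting indicators.** Fix $\eta\in(0,1]$, $t=K\eta$, $s_i=i\eta+a$. As in Section 6, by Jensen,
$$\mathbb Ee^{\gamma\int_0^t\xi(X_s,t-s)ds}\le\sup_{a\in[0,\eta)}\mathbb E\exp\Big(\gamma\eta\sum_{i<K}\xi(X_{s_i},t-s_i)\Big).$$
Use the priority construction with single points as groups: let $W^i$ be independent rate-1 walks with kernel $p(\cdot,\cdot)$ started at $(X_{s_i},s_i)$ (null jumps are allowed, and counted as jumps, if $p(0,0)>0$). Lineage $i$ follows $W^i$ until it meets the lineage of some $i'>i$, which it then follows. Let $Y_i=1$ if $W^i$ meets some $W^{i'}$ with $i'>i$, and $Y_i=0$ otherwise. Let $N'$ be the number of classes at dual time $t$. Then $K-N'$ is the number of points that are not last in their class. For such a point, lineage $i$ has, while following $W^i$, come to the site of a lineage of higher index, which is on some $W^{i''}$ with $i''>i$; so $Y_i=1$. Hence $K-N'\le\sum_iY_i$.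

A class of size $l\ge1$ contributes $1+\rho(e^{\gamma\eta l}-1)$. With $b=1+\rho(e^{\gamma\eta}-1)\ge1$,
$$b\,e^{\gamma\eta(l-1)}=(1-\rho)e^{\gamma\eta(l-1)}+\rho e^{\gamma\eta l}\ge1+\rho(e^{\gamma\eta l}-1).$$
The product over classes is at most $b^{N'}e^{\gamma\eta(K-N')}$, so with $c=e^{\gamma\eta}$ the expectation above is at most
$$b^K\,\mathbb E\prod_ie^{\gamma\eta Y_i}\le b^K\,\mathbb E\prod_i(1+cY_i).\tag{15}$$

**Step 3: hitting bounds with the walker's displacement.** This step finds the small factor. Let $\mathcal G_i$ be generated by the paths $W^{i'}-X_{s_i}$, $i'\ge i$, together with their jump clocks. It depends only on the increments of $X$ after $s_i$ and on the walks $W^{i'}$, $i'\ge i$. So the pair $(X_{s_{i+1}}-X_{s_i},\,W^i-X_{s_i})$ is independent of $\mathcal G_{i+1}$. By (8) with $v=\eta$, $W^i-X_{s_{i+1}}$ at age $u$ has atoms at most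
$$Q(u)=C(\theta+u)^{-d/2},\qquad\theta=1+\kappa\eta,$$
$C$ depending on $d$ and the kernel only. Put
$$H_{i,i'}=Q(s_{i'}-s_i)+\int_{s_{i'}}^\infty Q(u-s_i)(dJ^{i'}_u+e\,du),$$
where $J^{i'}$ is the Poisson jump process of $W^{i'}$. Since $\sum_{l\ge1}Q(u+l\eta)\le\frac1\eta\int_0^\infty C(\theta+u+w)^{-d/2}dw$, for each $i'$
$$\sum_{i<i'}H_{i,i'}\le H^*_{i'}:=\bar w(0)+\int_0^\infty\bar w(u)(d\tilde J^{i'}_u+e\,du),\qquad\bar w(u)=\tfrac C\eta(\theta+u)^{1-d/2},$$
where $\tilde J^{i'}$ is $J^{i'}$ as a function of age. For $\kappa$ large, $c\bar w\le1$, and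
$$\mathbb Ee^{cH^*_{i'}}=e^A,\qquad A=c\bar w(0)+ce\int_0^\infty\bar w\,du+\int_0^\infty(e^{c\bar w}-1)\,du\le C_{\eta,\gamma}\,\theta^{2-d/2},\tag{16}$$
since $e^{c\bar w}-1\le(e-1)c\bar w$ and $\int_0^\infty\bar w\,du\le\frac C\eta\theta^{2-d/2}$ for $d\ge5$.

**Step 4: an exponential tilt.** The product $(1+cY_r)e^{cH^*_r}$ mixes two functions of $W^r$; the tilt separates them. If $J$ is a rate-1 Poisson process and $g\ge0$ is bounded and integrable, then for $f\ge0$
$$\frac{\mathbb E\,e^{\int(g-f)dJ}}{\mathbb E\,e^{\int g\,dJ}}=\exp\Big(\int(e^{g-f}-e^g)\,du\Big)=\exp\Big(\int e^g(e^{-f}-1)\,du\Big),$$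
so under the law with density proportional to $e^{\int g\,dJ}$, $J$ is a Poisson process with rate $e^g$. Hence under the law tilted by $e^{cH^*_r}$ the jump process of $W^r$ is Poisson with rate $e^{c\bar w(u)}\in[1,e]$ at age $u$; the i.i.d. steps and the law of $X_{s_{r+1}}-X_{s_r}$ are unchanged, and independence of $\mathcal G_{r+1}$ is preserved. Under this law the atoms of $W^r-X_{s_{r+1}}$ at age $u$ are those at operational time $\int_0^ue^{c\bar w}\ge u$, hence at most $Q(u)$ by the monotonicity noted after (8). The paths $W^{i'}-X_{s_{r+1}}$, $i'>r$, are $\mathcal G_{r+1}$-measurable, so (9) in its version for rates at most $e$ bounds the tilted conditional probability of $\{Y_r=1\}$ given $\mathcal G_{r+1}$ by $\sum_{i'>r}H_{r,i'}$. Therefore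
$$\mathbb E\big[(1+cY_r)e^{cH^*_r}\mid\mathcal G_{r+1}\big]\le e^A\Big(1+c\sum_{i'>r}H_{r,i'}\Big)\le\exp\Big(A+c\sum_{i'>r}H_{r,i'}\Big).\tag{17}$$

**Step 5: the chain.** Let $\Pi_r=\mathbb E\big[\prod_{i\ge r}(1+cY_i)\exp(c\sum_{i<r\le i'}H_{i,i'})\big]$ for $0\le r\le K$, so $\Pi_K=1$. The quantities $Y_i$ ($i>r$) and $H_{i,i'}$ ($i'>r$) are $\mathcal G_{r+1}$-measurable, and $\sum_{i<r}H_{i,r}\le H^*_r$. Conditioning on $\mathcal G_{r+1}$ and using (17), the exponent $c\sum_{i<r<i'}H_{i,i'}+c\sum_{i'>r}H_{r,i'}$ is that of $\Pi_{r+1}$, so $\Pi_r\le e^A\,\Pi_{r+1}$. Hence $\mathbb E\prod_i(1+cY_i)=\Pi_0\le e^{AK}$. With (15) and $t=K\eta$,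
$$\lambda_1(\kappa)\le\tfrac1\eta\log\big(1+\rho(e^{\gamma\eta}-1)\big)+\tfrac A\eta.$$

**Step 6: the limits.** For fixed $\eta$ let $\kappa\to\infty$: then $\theta=1+\kappa\eta\to\infty$ and $A\to0$ by (16), as $2-\frac d2<0$. Then let $\eta\to0$: the first term tends to $\rho\gamma$. So $\limsup_{\kappa\to\infty}\lambda_1(\kappa)\le\rho\gamma$, and Theorem 2 follows by Step 1. $\square$
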